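# Counting the vertices of 0/1 polytopes given by inequalities

## 1. Approximation schemes, AP-reductions, 0/1 polytopes and dual integrality

Throughout, a counting problem is a function $f$ from instances to nonnegative integers. It is in #P if $f(x)$ is the number of strings $y$ of polynomial length that satisfy a fixed polynomial-time checkable relation $R(x,y)$.

**Definition (FPRAS).** A randomized approximation scheme for $f$ takes an instance $x$ and $\varepsilon\in(0,1)$ and outputs $Y$ with
$$\Pr\bigl(e^{-\varepsilon}f(x)\le Y\le e^{\varepsilon}f(x)\bigr)\ge \tfrac34 .$$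
It is an FPRAS if it runs in time polynomial in $|x|$ and $\varepsilon^{-1}$. Writing $1\pm\varepsilon$ in place of $e^{\pm\varepsilon}$ only changes $\varepsilon$ by a constant factor. Note that if $f(x)=0$, a successful run must output exactly $0$.

*Example.* Suppose $f$ counts the vectors in $\{0,1\}^n$ with some property testable in polynomial time, and that at least one tenth of all vectors have it. Draw $s=\lceil 160/\varepsilon^2\rceil$ uniform samples, let $\hat p$ be the observed frequency and output $2^n\hat p$. If $p\ge\frac1{10}$ is the true frequency, Chebyshev's inequality bounds the probability of a relative error above $\varepsilon/2$ by $\frac{(1-p)p}{s\,p^2\varepsilon^2/4}\le\frac{40}{s\varepsilon^2}\le\frac14$. Since $e^{-\varepsilon}\le1-\varepsilon/2$ and $1+\varepsilon/2\le e^\varepsilon$ on $(0,1)$, this is an FPRAS.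

**Definition (AP-reduction).** Following Dyer, Goldberg, Greenhill and Jerrum (DGGJ from now on), an AP-reduction from $f$ to $g$ is a randomized oracle algorithm with input $(x,\varepsilon)$ that runs in time polynomial in $|x|$ and $\varepsilon^{-1}$, makes oracle calls $(w,\delta)$ with $\delta^{-1}$ polynomially bounded in $|x|$ and $\varepsilon^{-1}$, and is a randomized approximation scheme for $f$ whenever the oracle is one for $g$. We write $f\le_{AP}g$, and $f\equiv_{AP}g$ if both directions hold. The relation is transitive, and if $f\le_{AP}g$ and $g$ has an FPRAS, then so does $f$.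

*Example.* If $f(x)=k(x)\,g(w(x))$ with $k(x)>0$ and $w(x)$ computable in polynomial time, then $f\le_{AP}g$: call the oracle on $(w(x),\varepsilon)$ and multiply. With $k=1$ this is a parsimonious reduction.

**Definition (four counting problems).**

- #SAT: the number of satisfying assignments of a CNF formula. Example: $x\vee y$ has $3$.
- #BIS: the number of independent sets, of all sizes, in a bipartite graph. Example: a single edge has $3$.
- #Downsets: the number of downward closed sets in a finite partial order. Example: a chain of $k$ elements has $k+1$. DGGJ show #Downsets $\equiv_{AP}$ #BIS.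
- #PolytopeVertices: the instance is $A\in\mathbb Z^{m\times n}$ and $b\in\mathbb Z^m$, with the promise that $P=\{x:Ax\le b\}$ is a 0/1 polytope, that is, the convex hull of a subset of $\{0,1\}^n$. The output is the number of vertices of $P$. Example: $x_1\ge0$, $x_2\ge0$, $x_1+x_2\le1$ has the three vertices $(0,0),(1,0),(0,1)$. The system $0\le 2x_1\le1$ breaks the promise: it defines $[0,\frac12]$.

Two facts about 0/1 points will be used constantly.

1. *Every set $S\subseteq\{0,1\}^n$ is the vertex set of $\mathrm{conv}\,S$.* A point $v\in S$ is the unique maximizer over $\{0,1\}^n$ of $x\mapsto\sum_i(2v_i-1)x_i$.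
2. *The vertices of a 0/1 polytope are exactly its 0/1 points.* Apply fact 1 with $S$ the set of all 0/1 points of the polytope.

So under the promise, the count is $|\{x\in\{0,1\}^n:Ax\le b\}|$.

**Definition (TDI).** An integer system $Ax\le b$ is totally dual integral (TDI) if for every integer vector $c$ for which $\max\{cx:Ax\le b\}$ is finite, the dual $\min\{yb:yA=c,\ y\ge0\}$ has an integral optimal solution.

*Example.* In one variable, $x\le1$ is TDI. The system $2x\le2$ describes the same set but is not TDI: for $c=1$ the only dual solution is $y=\frac12$. Being TDI is a property of the description. We shall use the theorem of Giles and Pulleyblank: every polytope with integer vertices has a TDI description with integer data.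

## 2. Does #PolytopeVertices AP-reduce to #BIS?

It is known that exact #PolytopeVertices is #P-complete. One natural example sits at the level of #BIS: counting stable matchings, which is counting the vertices of the stable matching polytope, a 0/1 polytope given by a TDI system that is apparently not totally unimodular. Chebolu, Goldberg and Martin show that it is AP-interreducible with #BIS. The question, from Heng Guo and Mark Jerrum, "Counting vertices of integral polytopes defined by facets", arXiv:2105.01469 (2021), is this: **is #PolytopeVertices, for arbitrary integer $A,b$ subject only to the promise, AP-reducible to #BIS?**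

The answer is no, unless #BIS is as hard as #SAT.

**Theorem 1.** #PolytopeVertices $\equiv_{AP}$ #SAT. Consequently:

1. #PolytopeVertices $\le_{AP}$ #BIS if and only if #SAT $\le_{AP}$ #BIS, that is, if and only if #BIS is AP-complete for #P.
2. #PolytopeVertices has no FPRAS unless NP = RP. If #BIS has an FPRAS and NP $\ne$ RP, then #PolytopeVertices is not AP-reducible to #BIS.

The condition cannot be dropped. If NP = RP, then every #P function has an FPRAS (Stockmeyer; Jerrum, Valiant and Vazirani), and an FPRAS for $f$ is an AP-reduction from $f$ to anything, one that makes no oracle call. So an unconditional "no" would prove NP $\neq$ RP.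

**Theorem 2.**

1. There is an absolute constant $C$ such that #PolytopeVertices stays AP-interreducible with #SAT when restricted to TDI systems $Ax\le b$ with $|A_{ij}|\le C$ and at most $C$ nonzeros in each row and column.
2. There are constants $C,\delta>0$ such that, for TDI instances with $N$ variables, $|A_{ij}|\le C$ and at most $C$ nonzeros per row and column, it is NP-hard, given also a number $K$, to distinguish "at least $K$ vertices" from "at most $2^{-\delta N}K$ vertices".

For comparison with part 2, a factor $2^{N/2}$ is trivial: linear programming decides whether $P$ is empty, and otherwise the count lies in $[1,2^N]$, so $2^{N/2}$ is within a factor $2^{N/2}$ of it.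

There is also a dichotomy, Theorem 3, which is stated in Section 5 once its objects are defined.

## 3. Implication systems, and the point $(\frac12,\frac12,\frac12)$ of a triangle

**Implications alone.** Take variables $x\in[0,1]^V$ and constraints $x_u\le x_v$ for pairs $(u,v)\in I$. Is this a 0/1 polytope? Round by a threshold: for $\theta\in(0,1]$ put $x^\theta_v=1$ if $x_v\ge\theta$ and $x^\theta_v=0$ otherwise. If $x_u\le x_v$ then $x^\theta_u\le x^\theta_v$, so $x^\theta$ is a feasible 0/1 point. Also $\int_0^1x_v^\theta\,d\theta=x_v$, and only finitely many $x^\theta$ occur, so $x$ is a convex combination of feasible 0/1 points. Hence the promise holds. In a 0/1 solution the zeros form a set closed downward under the implications. After contracting strongly connected components of the implication digraph, on which a 0/1 solution is constant, this is an instance of #Downsets. So implication systems are on the #BIS side.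

**Bipartite independent sets.** For a bipartite graph with sides $U,W$, the constraints $x_u+x_w\le1$ and $0\le x\le1$ become $x_u\le y_w$ after substituting $y_w=1-x_w$ on the side $W$. This is an implication system, and the substitution preserves 0/1 points. Hence #BIS $\le_{AP}$ #PolytopeVertices, parsimoniously.

**The first attempt at #SAT.** Satisfying assignments of a 3-CNF formula can be encoded as the largest independent sets of a graph $\Gamma$ (Section 6). So one tries $x_u+x_v\le1$ on the edges of a general graph. On a triangle, $(\frac12,\frac12,\frac12)$ is feasible with coordinate sum $\frac32$, while feasible 0/1 points have sum at most $1$. The promise fails.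

Using two copies of each variable exposes the exact obstacle. Give each vertex $v$ variables $p_v,q_v$, impose $p_u\le q_v$ for each edge $uv$, and ask for $q_v=1-p_v$. The first constraints are implications and survive rounding. The equation $p_v+q_v=1$ does not: $p_v=q_v=\frac12$ rounds to $(1,1)$ when $\theta\le\frac12$ and to $(0,0)$ when $\theta>\frac12$. On the triangle the all-$\frac12$ point is again feasible and again not a combination of feasible 0/1 points, since these have $\sum_vp_v\le1$.

So if threshold rounding is to be kept, the states $p_v=q_v$ must be allowed. They can still be *outweighed*: we count points, so we may attach further coordinates $z$ that have many more 0/1 extensions when $p_v\ne q_v$ than when $p_v=q_v$. The next section works out which attachments keep the polytope 0/1.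

## 4. Fibers over $x_u-x_v$: integral templates

**Definition (template).** Fix $N$. A template is a triple $T=(T_{-1},T_0,T_1)$ of nonempty subsets of $\{0,1\}^N$. Put $w_k=|T_k|$ and
$$Q=Q_T=\mathrm{conv}\bigl(\{-1\}\times T_{-1}\,\cup\,\{0\}\times T_0\,\cup\,\{1\}\times T_1\bigr)\subset\mathbb R\times\mathbb R^N,$$
with points written $(f,z)$. The template is **integral** if $\frac12(s+t)\in\mathrm{conv}\,T_0$ for all $s\in T_1$, $t\in T_{-1}$.

The number $f$ will stand for $x_u-x_v$, and $T_k$ for the allowed extensions when this difference is $k$. If $s=\sum_i\alpha_is_i$ and $t=\sum_j\beta_jt_j$ are convex combinations, then $\frac12(s+t)=\sum_{i,j}\alpha_i\beta_j\cdot\frac12(s_i+t_j)$, so for an integral template $\frac12(s+t)\in\mathrm{conv}\,T_0$ also for $s\in\mathrm{conv}\,T_1$ and $t\in\mathrm{conv}\,T_{-1}$.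

*Example (integral).* $N=1$, $T_{-1}=\{0\}$, $T_0=T_1=\{0,1\}$. The midpoints are $0$ and $\frac12$, both in $[0,1]$. Here $Q$ is the quadrilateral with vertices $(-1,0),(1,0),(1,1),(0,1)$, given by $-1\le f\le1$, $0\le z\le1$, $z\le1+f$.

*Example (not integral).* $N=1$, $T_{-1}=T_0=\{0\}$, $T_1=\{1\}$. The midpoint $\frac12$ is not in $\{0\}$. Substituting $f=x_u-x_v$ with $x\in[0,1]^2$ gives a polytope containing $(x_u,x_v,z)=(0,0,\frac12)$, because $(0,\frac12)$ is the midpoint of $(-1,0)$ and $(1,1)$. In a convex combination of 0/1 points equal to it, all points have $x=(0,0)$, hence $z=0$, because $(0,1)\notin Q$. So it is not such a combination. Integrality is the condition that rules this out.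

**Lemma 1.** Let $T$ be integral and $(f,z)\in Q$. If $f\ge0$, then $z=ft_1+(1-f)t_0$ with $t_1\in\mathrm{conv}\,T_1$ and $t_0\in\mathrm{conv}\,T_0$. If $f\le0$, then $z=|f|t_{-1}+(1-|f|)t_0$ with $t_{-1}\in\mathrm{conv}\,T_{-1}$ and $t_0\in\mathrm{conv}\,T_0$.

*Proof.* The purpose is to avoid using $T_1$ and $T_{-1}$ at the same time. Write $(f,z)=\alpha(-1,t)+\beta(0,r)+\gamma(1,s)$ with $t,r,s$ in the hulls of $T_{-1},T_0,T_1$ and $\alpha,\beta,\gamma\ge0$ of sum $1$. Then $f=\gamma-\alpha$. If $f\ge0$, pair all of $\alpha t$ with an equal amount of $s$:
$$z=(\gamma-\alpha)s+\Bigl(2\alpha\cdot\tfrac{s+t}{2}+\beta r\Bigr).$$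
Since $2\alpha+\beta=1+\alpha-\gamma=1-f$, the bracket is $1-f$ times a point of $\mathrm{conv}\,T_0$ (if $f=1$, the bracket is $0$ and $t_0$ is arbitrary). If $f\le0$, use $z=(\alpha-\gamma)t+\bigl(2\gamma\cdot\frac{s+t}2+\beta r\bigr)$ with $2\gamma+\beta=1-|f|$. $\square$

In particular the fibers of $Q$ over $f=-1,0,1$ are exactly $\mathrm{conv}\,T_{-1}$, $\mathrm{conv}\,T_0$, $\mathrm{conv}\,T_1$.

**Definition (the polytope $P_T(V,I,A)$).** Let $V$ be a finite set and let $I,A$ be finite multisets of ordered pairs of distinct elements of $V$. Then $P=P_T(V,I,A)$ is the set of all $(x,(z^a)_{a\in A})$ with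
$$x\in[0,1]^V,\qquad x_u\le x_v\ \ ((u,v)\in I),\qquad (x_u-x_v,z^a)\in Q\ \ (a=(u,v)\in A).$$

As $Q$ is a fixed polytope with integer vertices, it has a fixed finite description $\beta f+Cz\le h$ with integer data. Substituting $f=x_u-x_v$ describes $P$ by $O(|V|+|I|+|A|)$ integer inequalities with bounded coefficients.

*Example.* With the first template above, $V=\{u,v\}$, $I=\emptyset$ and $A=\{(u,v)\}$, the polytope is $0\le x_u,x_v,z\le1$, $z\le1+x_u-x_v$. Over $x=(x_u,x_v)=(0,0),(1,1),(1,0),(0,1)$ there are $2,2,2,1$ choices of $z$, which makes $7$ vertices.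

**Lemma 2.** If $T$ is integral, $P$ is a 0/1 polytope. Its vertices are exactly the points $(x,z)$ with $x\in\{0,1\}^V$, $x_u\le x_v$ for $(u,v)\in I$, and $z^a\in T_{x_u-x_v}$ for $a=(u,v)\in A$. Hence
$$\#\mathrm{vertices}(P)=\sum_x\ \prod_{(u,v)\in A}w_{x_u-x_v},$$
summed over the $x\in\{0,1\}^V$ that satisfy the implications $I$.

*Proof.* Let $V^*$ be the set of points described. It consists of 0/1 points and lies in $P$. By fact 1 of Section 1 it suffices to show $P\subseteq\mathrm{conv}\,V^*$. The plan is threshold rounding of $x$, with Lemma 1 telling $z$ how to follow.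

Let $(x,z)\in P$ and define $x^\theta$ for $\theta\in(0,1]$ as in Section 3. Then $x^\theta$ satisfies $I$ and $\int_0^1x^\theta d\theta=x$. Let $a=(u,v)\in A$, $f=x_u-x_v$ and $f^\theta=x^\theta_u-x^\theta_v$. If $f\ge0$, then $f^\theta\in\{0,1\}$, and $f^\theta=1$ exactly for $x_v<\theta\le x_u$, a set of measure $f$. Take $t_0,t_1$ from Lemma 1 for $(f,z^a)$ and put $z^{\theta,a}=t_{f^\theta}$. Then $z^{\theta,a}\in\mathrm{conv}\,T_{f^\theta}$ and $\int_0^1z^{\theta,a}d\theta=ft_1+(1-f)t_0=z^a$. If $f<0$, then $f^\theta\in\{-1,0\}$, the value $-1$ is taken for $x_u<\theta\le x_v$, a set of measure $|f|$, and the same argument works with $t_{-1},t_0$.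

Only finitely many points $(x^\theta,z^\theta)$ occur as $\theta$ varies, so $(x,z)$ is a convex combination of them. For fixed $\theta$, the point $z^\theta$ lies in $\prod_a\mathrm{conv}\,T_{f^{\theta}_a}$, where $f^\theta_a=x^\theta_u-x^\theta_v$ for $a=(u,v)$. This product equals $\mathrm{conv}\prod_aT_{f^\theta_a}$, as one sees by multiplying the convex weights. So $(x^\theta,z^\theta)\in\mathrm{conv}\,V^*$, and therefore $(x,z)\in\mathrm{conv}\,V^*$. $\square$

**How a template simulates negation.** Take $V=\{p,q\}$, $I=\emptyset$, and let $A$ consist of $M$ copies of $(p,q)$ and $M$ copies of $(q,p)$. By Lemma 2, each of the two states with $p=q$ has $(w_0^2)^M$ extensions and each of the two states with $p\neq q$ has $(w_1w_{-1})^M$. So if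
$$w_1w_{-1}>w_0^2,$$
then for large $M$ the states $p\ne q$ dominate by an exponential factor: a soft negation inside a 0/1 polytope. Everything now hinges on finding an integral template with this inequality.

For $N=1$ there is none. If $w_0=2$, then $w_1w_{-1}\le4=w_0^2$. If $T_0=\{r\}$, every midpoint $\frac12(s+t)$ equals the 0/1 point $r$, which forces $s=t=r$ and $w_1w_{-1}=1$.

## 5. Subspaces of $\mathbb F_2^d$ beat the square of the number of linear functionals

Try $T_{-1}=\{0\}$. Integrality then says $\frac12s\in\mathrm{conv}\,T_0$ for each $s\in T_1$. The cheapest way to arrange this is $s=r+r'$ with $r,r'\in T_0$. That cannot succeed: $s$ is determined by $(r,r')$, so $|T_1|\le|T_0|^2$. One needs points $\frac12 s$ that are averages of more than two elements of $T_0$, with a large supply of such averages. Averages over subgroups of a vector space provide this: there are only $2^d$ elements but about $2^{d^2/4}$ subspaces.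

**Definition (the template $T^{(d)}$, $d\ge1$).** Let $X=\mathbb F_2^d\setminus\{0\}$ and $N=2^d-1$, with coordinates indexed by $X$. For $y\in\mathbb F_2^d$ let $a_y(x)=\langle x,y\rangle\in\{0,1\}$, where $\langle x,y\rangle=\sum_ix_iy_i$ in $\mathbb F_2$. For a subspace $W\le\mathbb F_2^d$ let $s_W(x)=1$ if $x\notin W$ and $s_W(x)=0$ if $x\in W$. Put
$$T_{-1}=\{0\},\qquad T_0=\{a_y:y\in\mathbb F_2^d\},\qquad T_1=\{s_W:W\le\mathbb F_2^d\}.$$

Distinct $y$ give distinct functionals and distinct $W$ give distinct $s_W$. So $w_{-1}=1$, $w_0=2^d$ and $w_1=G_d$, the number of subspaces of $\mathbb F_2^d$.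

*Example.* For $d=1$ this is the integral example of Section 4. For $d=2$, order $X$ as $01,10,11$. Then $T_0=\{000,101,011,110\}$. The subspaces $\mathbb F_2^2$ and $\{0\}$ give $000$ and $111$, and the three lines give $011,101,110$. So $T_1=T_0\cup\{111\}$. Every element of $T_0$ has even weight, so $111$ is not a sum of two of them, yet $\frac12(1,1,1)$ is the average of all four.

**Lemma 3.** $T^{(d)}$ is integral. Moreover, for $d\ge1$, $w_1w_{-1}>w_0^2$ if and only if $d\ge7$. For $d=7$: $w_1w_{-1}=29212$ and $w_0^2=16384$.

*Proof.* *Integrality.* Fix $W$, let $W^\perp=\{y:\langle x,y\rangle=0\text{ for all }x\in W\}$, and average $a_y$ over $y\in W^\perp$. If $x\in W$, then $a_y(x)=0$ for all these $y$. If $x\notin W=(W^\perp)^\perp$, then $y\mapsto\langle x,y\rangle$ is a nonzero linear functional on $W^\perp$, so it takes the values $0$ and $1$ equally often and the average is $\frac12$. Hence $\frac12(s_W+0)=\mathrm{avg}_{y\in W^\perp}a_y\in\mathrm{conv}\,T_0$.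

*Counting.* We compare $G_d$ with $4^d$. The number of $k$-dimensional subspaces is
$$\binom dk_2=\prod_{i=0}^{k-1}\frac{2^{d-i}-1}{2^{k-i}-1}.$$
Summing over $k$:
$$G_1=1+1=2,\quad G_2=1+3+1=5,\quad G_3=1+7+7+1=16,\quad G_4=1+15+35+15+1=67,$$
$$G_5=2(1+31+155)=374,\qquad G_6=2(1+63+651)+1395=2825.$$
These are at most $4,16,64,256,1024,4096$ respectively. Next, $G_7=2(1+127+2667+11811)=29212>16384=4^7$. For $d\ge8$, each factor in the product satisfies $\frac{2^a-1}{2^b-1}\ge2^{a-b}$ for $a\ge b$, so with $k=\lfloor d/2\rfloor$,
$$G_d>\binom dk_2\ge2^{k(d-k)}=2^{\lfloor d^2/4\rfloor}\ge2^{2d}=4^d,$$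
where the last inequality holds because $d^2/4\ge2d$ and $2d$ is an integer. $\square$

We can now state the dichotomy.

**Theorem 3.** For a fixed integral template $T$, let #$T$ be the problem with instance $(V,I,A)$ and output the number of vertices of $P_T(V,I,A)$. Then #$T\equiv_{AP}$ #SAT if $|T_1||T_{-1}|>|T_0|^2$, and #$T\equiv_{AP}$ #BIS otherwise. For the templates above, #$T^{(d)}\equiv_{AP}$ #BIS for $1\le d\le6$ and #$T^{(d)}\equiv_{AP}$ #SAT for $d\ge7$.

## 6. From satisfying assignments to vertices

Fix an integral template $T$ with $g:=w_1w_{-1}>w_0^2$, for example $T^{(7)}$. Let $\rho=w_0^2/g<1$ and fix an integer $\kappa\ge1$ with $\rho^\kappa\le\frac12$. For $T^{(7)}$, $\rho=16384/29212<0.57$ and $0.57^2<\frac12$, so $\kappa=2$ works.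

**Step 1: formulas become graphs.** This step turns satisfaction into maximum independence. Let $\varphi$ be a CNF formula with $m\ge1$ clauses, each non-tautological on 1 to 3 distinct variables, every variable occurring in some clause. Let $\Gamma$ have as vertices the pairs $(c,\tau)$, where $c$ is a clause and $\tau$ is an assignment to the variables of $c$ that satisfies $c$. Two distinct vertices are adjacent if their assignments conflict on a common variable.

- A clause on $k\le3$ variables has $2^k-1$ satisfying assignments, so $n:=|V(\Gamma)|\le7m$.
- Two vertices of the same clause are adjacent, so an independent set has at most one vertex per clause, and its assignments are jointly consistent. Conversely, an assignment satisfying $k$ clauses restricts to an independent set of size $k$. So the independence number $\alpha$ is the maximum number of simultaneously satisfiable clauses.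
- Independent sets of size $m$ are in bijection with satisfying assignments of $\varphi$, because every variable occurs in a clause.

**Step 2: the polytope.** We want each $p_v$ to be rewarded for being $1$, and $q_v$ to be softly equal to $1-p_v$. For $r\ge1$ let $M=2r\kappa$, so that $\rho^M\le2^{-2r}$. Define $P_{\varphi,r}=P_T(V,I,A)$ by

- $V=\{p_v,q_v,t_v^1,\dots,t_v^r:v\in V(\Gamma)\}$;
- $I$: the pairs $(t_v^i,p_v)$ for all $v,i$, and for each edge $uv$ of $\Gamma$, in one arbitrarily chosen order, the pair $(p_u,q_v)$;
- $A$: $M$ copies of $(p_v,q_v)$ and $M$ copies of $(q_v,p_v)$ for each $v$.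

Variables are denoted by their indices.

**Step 3: the vertex count.** This step computes the number $Z$ of vertices of $P_{\varphi,r}$ from Lemma 2. Fix 0/1 values of $p,q$. Each $t_v^i\le p_v$ has $2$ choices if $p_v=1$ and one choice if $p_v=0$. The gadgets at $v$ contribute $(w_1w_{-1})^M=g^M$ if $p_v\ne q_v$ and $(w_0^2)^M=\rho^Mg^M$ if $p_v=q_v$. Hence
$$\frac{Z}{g^{nM}}=\sum_{(p,q)}2^{r|J|}\rho^{M|B|},\qquad J=\{v:p_v=1\},\quad B=\{v:p_v=q_v\},\tag{1}$$
over all $p,q\in\{0,1\}^{V(\Gamma)}$ with $p_u\le q_v$ for the chosen pairs.

**Step 4: cheating does not pay.** Here we bound terms with $B\neq\emptyset$. If $u,v\in J\setminus B$ were adjacent, say with $p_u\le q_v$ imposed, then $q_v=0<1=p_u$, a contradiction. So $J\setminus B$ is independent and $|J|\le\alpha+|B|$. Each element of $B$ gains at most a factor $2^r$ and costs a factor $\rho^M\le2^{-2r}$: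
$$2^{r|J|}\rho^{M|B|}\le2^{r(\alpha+|B|)-2r|B|}=2^{r(\alpha-|B|)}.\tag{2}$$

**Step 5: the sandwich.** This step isolates $\#\mathrm{SAT}(\varphi)$. If $B=\emptyset$, then $q=1-p$, and the set $J$ is independent by Step 4. Conversely, for every independent $J$ the point $(p,1-p)$ is feasible, since $p_u\le1-p_v$ on edges; its term is $2^{r|J|}$. So the terms with $B=\emptyset$, $|J|=m$ contribute exactly $2^{rm}\,\#\mathrm{SAT}(\varphi)$. Every other term is at most $2^{r(m-1)}$: by (2) and $\alpha\le m$ if $B\ne\emptyset$, and because $|J|\le m-1$ if $B=\emptyset$. There are at most $4^n\le2^{14m}$ terms. Therefore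
$$\#\mathrm{SAT}(\varphi)\ \le\ \frac{Z}{g^{nM}2^{rm}}\ \le\ \#\mathrm{SAT}(\varphi)+2^{14m-r}.\tag{3}$$

*Example.* Let $\varphi=(a)\wedge(\neg a)$. Then $m=2$ and $\Gamma$ is one edge on vertices $1,2$; impose $p_1\le q_2$. The terms with $B=\emptyset$ are $J=\emptyset,\{1\},\{2\}$, of total $1+2\cdot2^r$, small compared with $2^{rm}=2^{2r}$. The choice $p=(1,1)$, $q=(0,1)$ is a cheat with $J=\{1,2\}$ and $B=\{2\}$. Without the factor $\rho^M$ its term would be $2^{2r}$, indistinguishable from a satisfying assignment. With it, the term is $2^{2r}\rho^M\le1$.

## 7. Equivalence with #SAT, and its consequences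

**Step 1: normalizing the formula.** We reduce #SAT to formulas of the kind used in Section 6. Remove repeated literals and tautological clauses. If an empty clause is present, the count is $0$; if no clause remains, the count is a known power of $2$. Replace a clause $l_1\vee\dots\vee l_k$ with $k>3$ by new variables $y_1\leftrightarrow(l_1\vee l_2)$, $y_i\leftrightarrow(y_{i-1}\vee l_{i+1})$ for $2\le i\le k-1$, and the unit clause $y_{k-1}$, where $y\leftrightarrow(a\vee b)$ is written as $(\neg y\vee a\vee b)$, $(y\vee\neg a)$, $(y\vee\neg b)$. The new variables are determined by the old ones, so the count is unchanged. Finally delete variables occurring in no clause and multiply the final output by the corresponding power of $2$, which does not affect relative error.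

**Step 2: #SAT $\le_{AP}$ #PolytopeVertices.** Let $\varphi$ be normalized and $0<\varepsilon<1$. Put $r=14m+\lceil\log_2(16/\varepsilon)\rceil$ and build the inequalities of $P_{\varphi,r}$ with $T=T^{(7)}$, in time polynomial in $|\varphi|$ and $\log(1/\varepsilon)$. By Lemmas 2 and 3 the promise holds. Call the oracle once with accuracy $\varepsilon/2$ and divide its answer by $g^{nM}2^{rm}$ to get $Y$. Output $0$ if $Y<\frac12$, and $Y$ otherwise.

Suppose the oracle succeeds. Since $2^{14m-r}\le\varepsilon/16$, (3) says that $Y$ is within a factor $e^{\pm\varepsilon/2}$ of a number in $[\#\mathrm{SAT}(\varphi),\#\mathrm{SAT}(\varphi)+\varepsilon/16]$.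

- If $\#\mathrm{SAT}(\varphi)=0$, then $Y\le e^{1/2}/16<\frac12$, and the output $0$ is correct.
- If $\#\mathrm{SAT}(\varphi)\ge1$, then $Y\ge e^{-1/2}>\frac12$, and
$$e^{-\varepsilon/2}\le\frac{Y}{\#\mathrm{SAT}(\varphi)}\le e^{\varepsilon/2}\Bigl(1+\frac{\varepsilon}{16}\Bigr)\le e^{\varepsilon}.$$

The success probability is that of the single oracle call, so this is an AP-reduction.

**Step 3: #PolytopeVertices $\le_{AP}$ #SAT.** Under the promise the count is $|\{x\in\{0,1\}^n:Ax\le b\}|$, which is a #P function of $(A,b)$. By Cook's theorem it reduces parsimoniously to #SAT.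

**Step 4: the consequences.** For part 1 of Theorem 1: if #PolytopeVertices $\le_{AP}$ #BIS, then #SAT $\le_{AP}$ #PolytopeVertices $\le_{AP}$ #BIS; conversely, if #SAT $\le_{AP}$ #BIS, then #PolytopeVertices $\le_{AP}$ #SAT $\le_{AP}$ #BIS. As every #P function reduces parsimoniously to #SAT and #BIS is in #P, the condition #SAT $\le_{AP}$ #BIS says that #BIS is AP-complete for #P.

For part 2, an FPRAS for #PolytopeVertices gives one for #SAT. Run with $\varepsilon=\frac12$, it outputs $0$ on unsatisfiable formulas and a positive number on satisfiable ones, each with probability at least $\frac34$, so SAT is in BPP. To get RP, amplify this test to error at most $\frac1{4(k+1)}$ on formulas arising from $\varphi$ with $k$ variables. Test $\varphi$, then fix the variables one by one, setting each to $1$ if the restricted formula tests as satisfiable and to $0$ otherwise. Accept if and only if the final assignment satisfies $\varphi$. Unsatisfiable formulas are never accepted, and satisfiable ones are accepted with probability at least $\frac34$. So NP $\subseteq$ RP, that is, NP = RP. Finally, if #BIS has an FPRAS and #PolytopeVertices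 $\le_{AP}$ #BIS, then #PolytopeVertices has an FPRAS, so NP = RP. This proves Theorem 1. $\blacksquare$

## 8. Sparse TDI systems: Theorem 2, part 1

By Giles and Pulleyblank, the polytope $Q$, whose vertices are integral, has a TDI description $\beta f+Cz\le h$ with integer data. Fix one.

**Lemma 4.** For an integral template $T$, the system
$$-x_v\le0,\quad x_v\le1,\quad x_u-x_v\le0\ ((u,v)\in I),\quad \beta(x_u-x_v)+Cz^a\le h\ (a=(u,v)\in A)$$
defining $P$ is TDI.

*Proof.* Take an integer objective $cx+\sum_a\gamma^az^a$. Its maximum is finite, as $P$ is a nonempty polytope. We must find an integral optimal dual solution.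

**Step 1: eliminate $z$.** For $a\in A$ and $f\in[-1,1]$ set $\phi_a(f)=\max\{\gamma^az:(f,z)\in Q\}$. This is concave because $Q$ is convex. By Lemma 1, $\phi_a(k)=\max_{T_k}\gamma^az$ for $k=-1,0,1$, an integer, and for $f\ge0$, $\phi_a(f)\le f\phi_a(1)+(1-f)\phi_a(0)$. Concavity gives the reverse inequality, so $\phi_a$ is linear on $[0,1]$, and likewise on $[-1,0]$. Put
$$l_a=\phi_a(0),\qquad\sigma_a^+=\phi_a(1)-\phi_a(0),\qquad\sigma_a^-=\phi_a(0)-\phi_a(-1).$$
These are integers, $\sigma_a^+\le\sigma_a^-$ by concavity, and $\phi_a(f)=\min(l_a+\sigma_a^+f,\ l_a+\sigma_a^-f)$. For fixed $x$ the vectors $z^a$ are chosen independently, so the optimum over $P$ is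
$$\max\Bigl\{cx+\sum_a\tau_a:\ 0\le x\le1,\ x_u\le x_v\ (I),\ \tau_a\le l_a+\sigma_a^\pm(x_u-x_v)\ (a=(u,v)\in A)\Bigr\}.$$

**Step 2: dualize to a network problem.** Use multipliers $\pi_v$ for $x_v\le1$, $\nu_v$ for $-x_v\le0$, $\mu_i$ for the implications, and $\lambda_a^\pm$ for $\tau_a-\sigma_a^\pm(x_u-x_v)\le l_a$, all nonnegative. Since $\tau_a$ is free, $\lambda_a^++\lambda_a^-=1$. Put $g_a=\lambda_a^+\sigma_a^++\lambda_a^-\sigma_a^-$, which ranges over exactly $[\sigma_a^+,\sigma_a^-]$. The dual becomes: minimize $\sum_al_a+\sum_v\pi_v$ subject to $\sigma_a^+\le g_a\le\sigma_a^-$, $\pi,\nu,\mu\ge0$, and for all $v\in V$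
$$-\sum_{a\text{ out of }v}g_a+\sum_{a\text{ into }v}g_a+\pi_v-\nu_v+\sum_{i\in I\text{ out of }v}\mu_i-\sum_{i\in I\text{ into }v}\mu_i=c_v.\tag{4}$$

**Step 3: an integral optimum of the network problem.** Every column of the matrix of (4) has at most one entry $+1$, at most one entry $-1$, and zeros elsewhere. Such a matrix is totally unimodular, by induction on the size of a square submatrix: a zero column gives determinant $0$; a column with one nonzero entry lets us expand; if every column has a $+1$ and a $-1$, the rows sum to $0$ and the determinant is $0$. The feasible polyhedron is pointed, since all variables are bounded below, and the optimum is finite by duality, so it is attained at a vertex. At a vertex, the variables not at a bound solve a system whose columns are linearly independent, hence a nonsingular square subsystem with determinant $\pm1$. The bounds and the right-hand side are integral, so by Cramer's rule the vertex $(g,\pi,\nu,\mu)$ is integral.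

**Step 4: lift back through the TDI system of $Q$.** For this integral $g_a\in[\sigma_a^+,\sigma_a^-]$,
$$\max\{\gamma^az-g_af:(f,z)\in Q\}=\max_f\bigl(\phi_a(f)-g_af\bigr)=l_a,$$
because for $f\ge0$ the bracket is $l_a+(\sigma_a^+-g_a)f\le l_a$, for $f\le0$ it is $l_a+(\sigma_a^--g_a)f\le l_a$, and $f=0$ gives $l_a$. The objective $(-g_a,\gamma^a)$ is integral and the description of $Q$ is TDI, so there is an integral $y^a\ge0$ with
$$y^a\beta=-g_a,\qquad y^aC=\gamma^a,\qquad y^ah=l_a.$$

**Step 5: check.** Consider $((y^a)_a,\pi,\nu,\mu)$ as a dual vector for the system of $P$. The equation of the columns of $z^a$ is $y^aC=\gamma^a$. In the column of $x_v$, the gadget rows contribute $y^a\beta=-g_a$ for $a$ out of $v$ and $-y^a\beta=g_a$ for $a$ into $v$, so the equation is (4). The value is $\sum_ay^ah+\sum_v\pi_v=\sum_al_a+\sum_v\pi_v$, the optimum. $\square$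

**Proof of Theorem 2, part 1.** The system of $P_{\varphi,r}$ with $T=T^{(7)}$ is TDI with bounded coefficients and row lengths, but $p_v$ and $q_v$ occur in many rows. We spread them over copies.

**Step 1: copies.** Let $L=\max(M,r,\deg\Gamma)+1$, where $\deg\Gamma$ is the maximum degree. Replace $p_v$ by $p_v^1,\dots,p_v^L$ and $q_v$ by $q_v^1,\dots,q_v^L$. Add to $I$ the cyclic implications $(p_v^i,p_v^{i+1})$ for $i<L$ and $(p_v^L,p_v^1)$, and likewise for $q$. Attach $t_v^i$ to $p_v^i$. Let the $M$ gadget pairs use $(p_v^i,q_v^i)$ and $(q_v^i,p_v^i)$ for $i\le M$. Let the implications of different edges of $\Gamma$ use different copies at each endpoint.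

**Step 2: the count is unchanged.** In a 0/1 solution the cycles force all copies of a variable to be equal. So by Lemma 2 the vertex count is again $Z$, and Step 2 of Section 7 applies word for word; the instance still has polynomial size.

**Step 3: sparsity.** Each $x$-variable occurs in $O(1)$ rows: 2 bounds, 2 cycle implications, at most 2 further implications (one $t$, one edge), and 2 copies of the fixed gadget system. Each $z$-variable occurs only in one copy of the fixed system. A row has at most $2+127$ nonzeros, all coefficients come from a fixed finite set, and the system is TDI by Lemma 4. So #SAT AP-reduces to the restricted problem for a suitable absolute constant $C$. The reduction to #SAT is inherited from Theorem 1. $\blacksquare$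

## 9. An exponential gap: Theorem 2, part 2

The input is the PCP theorem in Feige's form (*A threshold of $\ln n$ for approximating set cover*, JACM 1998): there is $\eta>0$ such that, for 3-CNF formulas with three distinct variables per clause and each variable in exactly 5 clauses, it is NP-hard to distinguish satisfiable formulas from those in which at most $(1-\eta)m$ clauses are simultaneously satisfiable.

**Step 1: parameters.** With a gap in $\alpha$, a constant $r$ suffices. Take $r=\lceil15/\eta\rceil$, the template $T^{(7)}$ with $\kappa=2$, $M=2r\kappa=4r$, and $K=g^{nM}2^{rm}$. Build $P_{\varphi,r}$ as in Section 6, without copies.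

**Step 2: the two cases.** If $\varphi$ is satisfiable, $Z\ge K$ by (3). Otherwise $\alpha\le(1-\eta)m$. By (2) every term of (1) is at most $2^{r\alpha}$, and there are at most $2^{14m}$ terms, so
$$Z\le g^{nM}\,2^{14m}\,2^{r(1-\eta)m}=K\,2^{(14-r\eta)m}\le K\,2^{-m},$$
because $r\eta\ge15$.

**Step 3: size and sparsity.** There are $(2+r)n$ variables of type $p,q,t$, and $2Mn$ gadgets with $127$ coordinates each. So $N=n(2+r+254M)\le C_0m$ with the constant $C_0=7(2+r+254M)$, and $2^{-m}\le2^{-\delta N}$ with $\delta=1/C_0$. A vertex $(c,\tau)$ of $\Gamma$ has at most $6$ neighbors from its own clause, and each of its $3$ variables lies in $4$ other clauses with $7$ vertices each, so degrees are at most $6+3\cdot4\cdot7=90$. As $r$ and $M$ are constants, all rows and columns have $O(1)$ nonzeros, and coefficients are bounded. The system is TDI by Lemma 4, and $\varphi\mapsto(P_{\varphi,r},K)$ is computable in polynomial time. $\blacksquare$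

## 10. Where templates change sides: Theorem 3

Let $T$ be a fixed integral template. By Lemma 2, #$T$ is #PolytopeVertices restricted to a family of valid instances, so #$T\le_{AP}$ #SAT.

**Case $w_1w_{-1}>w_0^2$.** Section 6 was carried out for any such template, and $P_{\varphi,r}$ is given there as an instance $(V,I,A)$ of #$T$. Steps 1 and 2 of Section 7 use nothing else about $T^{(7)}$, so #SAT $\le_{AP}$ #$T$.

**Case $w_1w_{-1}\le w_0^2$, lower bound.** With $A=\emptyset$, #$T$ counts the 0/1 solutions of implication systems. Given a partial order, impose $x_u\le x_v$ whenever $u\le v$ and $u\ne v$; the zero sets of the solutions are exactly the downsets. So #BIS $\equiv_{AP}$ #Downsets $\le_{AP}$ #$T$.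

**Case $w_1w_{-1}\le w_0^2$, upper bound.** The aim is to write the weight $w_{x_u-x_v}$, up to a constant, as a product of factors that implications can produce. Put $e=w_1w_{-1}\ge1$ and $\Delta=w_0^2-w_1w_{-1}\ge0$. For $x_u,x_v\in\{0,1\}$,
$$w_0w_1w_{-1}\cdot w_{x_u-x_v}=\bigl(w_0^{1-x_u}w_1^{x_u}\bigr)\bigl(w_0^{1-x_v}w_{-1}^{x_v}\bigr)\bigl(e+\Delta x_ux_v\bigr).\tag{5}$$
Check the four points $(x_u,x_v)$:

- $(0,0)$: the left side is $w_0^2e$, the right side is $w_0\cdot w_0\cdot e$.
- $(1,0)$: the left side is $w_0e\,w_1$, the right side is $w_1\cdot w_0\cdot e$.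
- $(0,1)$: the left side is $w_0e\,w_{-1}$, the right side is $w_0\cdot w_{-1}\cdot e$.
- $(1,1)$: the left side is $w_0^2e$, the right side is $w_1w_{-1}(e+\Delta)=e\,w_0^2$.

Each factor on the right of (5) is the number of extensions by new 0/1 variables under implications. Recall that a chain $y_1\ge\dots\ge y_{k-1}$ has $k$ 0/1 solutions, determined by the number of ones.

- A factor $k$ if $x=1$ and $1$ if $x=0$: a chain of $k-1$ new elements, all $\le x$.
- A factor $k$ if $x=0$ and $1$ if $x=1$: a chain of $k-1$ new elements, all $\ge x$.
- A factor $e+\Delta x_ux_v$ with $\Delta\ge1$: a chain $y_1\ge y_2\ge\dots\ge y_{e-1+\Delta}$ with $y_e\le x_u$ and $y_e\le x_v$. Here $y_e=1$ if and only if there are at least $e$ ones. So the number of ones can be any value in $\{0,\dots,e-1\}$, and also any value in $\{e,\dots,e-1+\Delta\}$ exactly when $x_u=x_v=1$.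
- If $\Delta=0$, that factor is the constant $e$: a free chain of $e-1$ elements.

The first bullet gives $w_1^{x_u}$ and $w_{-1}^{x_v}$, and the second gives $w_0^{1-x_u}$ and $w_0^{1-x_v}$. This is where the sign of $\Delta$ enters: the third construction needs $\Delta\ge0$.

Apply (5) to every $(u,v)\in A$. By Lemma 2, $(w_0w_1w_{-1})^{|A|}\cdot\#\mathrm{vertices}(P)$ is the number of 0/1 solutions of a system of implications, of polynomial size because $T$ is fixed. Contracting strongly connected components turns it into an instance of #Downsets. Dividing by the known factor gives #$T\le_{AP}$ #Downsets $\equiv_{AP}$ #BIS.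

The statement on $T^{(d)}$ follows from Lemma 3: $w_1w_{-1}\le w_0^2$ for $1\le d\le6$ and $w_1w_{-1}>w_0^2$ for $d\ge7$. $\blacksquare$
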